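# Lipschitz functions of finite energy on the Sierpiński gasket

## 1. Harmonic functions on the gasket are never Lipschitz

Let $p_1,p_2,p_3$ be the vertices of an equilateral triangle in $\mathbb R^2$ and let $F_i(x)=\frac12(x+p_i)$. The standard Sierpiński gasket $K$ is the unique nonempty compact set with $K=F_1(K)\cup F_2(K)\cup F_3(K)$. It carries the normalized Hausdorff measure $\mu$ of dimension $\frac{\log 3}{\log 2}$. For a word $w=w_1\cdots w_n$ in the letters $1,2,3$ write $F_w=F_{w_1}\circ\cdots\circ F_{w_n}$, $|w|=n$, and $K_w=F_w(K)$. We call $w$, or $K_w$, an $n$-cell, and the three points of $F_w(V_0)$, where $V_0=\{p_1,p_2,p_3\}$, are its vertices. Put $V_n=\bigcup_{|w|=n}F_w(V_0)$ and $V_*=\bigcup_n V_n$. Since $F_i(p_i)=p_i$, we have $V_n\subset V_{n+1}$. Two distinct points $y,z\in V_n$ that are vertices of a common $n$-cell are written $y\sim_n z$.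

A similarity of the plane changes Lipschitz constants by a factor and changes no energy, so we take the triangle to have side $1$. Then the three vertices of an $n$-cell are at mutual distance $2^{-n}$.

**Energy.** For $x=(x_1,x_2,x_3)\in\mathbb R^3$ put $Q(x)=\sum_{i<j}(x_i-x_j)^2$. For $f:V_*\to\mathbb R$ or $f\in C(K)$ put
$$\mathcal E_n(f,f)=\Big(\frac53\Big)^n\sum_{y\sim_n z}(f(y)-f(z))^2=\Big(\frac53\Big)^n\sum_{|w|=n}Q\big(f|_{F_w(V_0)}\big), \tag{1}$$
with unordered pairs (ordered pairs would multiply everything by $2$). The second equality uses that each pair $y\sim_n z$ lies in exactly one $n$-cell, which we check in Section 3. The sequence $\mathcal E_n(f,f)$ is nondecreasing, as we verify in a moment. Set $\mathcal E(f,f)=\lim_n\mathcal E_n(f,f)\in[0,\infty]$ and $\mathcal F=\{f\in C(K):\mathcal E(f,f)<\infty\}$.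

The textbook background is that $(\mathcal E,\mathcal F)$ is a strongly local regular Dirichlet form on $L^2(K,\mu)$, the one belonging to the Brownian motion on the gasket. We recall the words. A Dirichlet form is a nonnegative symmetric bilinear form on a dense subspace $\mathcal F$ of $L^2$, complete for the norm $(\mathcal E(f,f)+\|f\|_2^2)^{1/2}$, which does not increase when $f$ is replaced by $\min(\max(f,0),1)$. A *core* is a subset of $\mathcal F\cap C(K)$ that is dense in $\mathcal F$ for that norm and dense in $C(K)$ uniformly, and *regular* means that a core exists. *Strongly local* means that $\mathcal E(f,g)=0$ when $g$ is constant on a neighborhood of the support of $f$. For example, $\mathcal F$ itself is a core here, because all its members are continuous and the form is regular. The proofs below use only formula (1), the definition of a core, and monotonicity.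

**The conjecture.** In "Heat kernel for reflected diffusion and extension property on uniform domains" (arXiv:2304.03908, 2023), Mathav Murugan states the following conjecture: if $f\in\mathcal F$ and $|f(x)-f(y)|\le L|x-y|$ on $K$ for some $L<\infty$, then $f$ is constant. It is an analogue of a conjecture of Barlow and Perkins, which says that the domain of the *generator* contains no non-constant $\alpha$-Hölder function for any $\alpha>\frac{\log(5/3)}{\log2}$. The generator statement is a different one and we do not address it.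

Let us test the conjecture on the functions one meets first.

**The harmonic rule.** A cell has vertex values $x_1,x_2,x_3$, and we must choose values $m_{12},m_{13},m_{23}$ at the midpoints of its edges. Which choice makes the sum of $Q$ over the three child cells smallest? The sum is a quadratic polynomial in the $m_{ij}$. It is strictly convex, since its quadratic part is a sum of squares that vanishes only when all $m_{ij}$ vanish. So a critical point is the unique minimum. The midpoint $12$ has the four neighbors $x_1,x_2,m_{13},m_{23}$, so the critical equations are $4m_{12}=x_1+x_2+m_{13}+m_{23}$ and its permutations. The solution is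
$$m_{ij}=\tfrac25(x_i+x_j)+\tfrac15x_k. \tag{2}$$
Indeed $x_1+x_2+m_{13}+m_{23}=x_1+x_2+\frac35(x_1+x_2)+\frac45x_3=4m_{12}$. The minimum value is $\frac35Q(x)$; this is a special case of Lemma 3 below (equation (6) with $\sigma=1$). For $x=(0,0,1)$ one sees it by hand: $m_{12}=\frac15$ and $m_{13}=m_{23}=\frac25$, and the children have values $(0,\frac15,\frac25)$, $(0,\frac15,\frac25)$, $(1,\frac25,\frac25)$ with $Q$ equal to $\frac6{25},\frac6{25},\frac{18}{25}$. The sum is $\frac65=\frac35\cdot 2$.

So whatever $f$ does at the midpoints, $\frac53\sum_{\text{children}}Q\ge Q(\text{parent})$. This is the monotonicity $\mathcal E_{n+1}\ge\mathcal E_n$, with equality on each cell where (2) is used.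

**Proposition 1.** Let $h:V_*\to\mathbb R$ arise from non-constant values on $V_0$ by applying (2) on all cells of all levels. Then $h$ has finite energy, $\lim_n\mathcal E_n(h,h)=Q(h|_{V_0})$, but $h$ is not Lipschitz.

*Proof.* The energy claim is the equality case above. Look at the corner $p_1$. Let $A_n,B_n$ be the differences between the values of $h$ at the other two vertices of the $n$-cell $1\cdots1$ and $h(p_1)$. By (2), $A_{n+1}=\frac25A_n+\frac15B_n$ and $B_{n+1}=\frac15A_n+\frac25B_n$, so
$$A_n+B_n=\big(\tfrac35\big)^n(A_0+B_0).$$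
If $h$ had Lipschitz constant $L$, then $|A_n+B_n|\le2L\,2^{-n}$, hence $(\frac65)^n|A_0+B_0|\le2L$ for all $n$, and $A_0+B_0=0$. With $x_i=h(p_i)$ this says $x_2+x_3-2x_1=0$, that is, $3x_1=x_1+x_2+x_3$. The other two corners give the same for $x_2,x_3$, so $x$ is constant, a contradiction. $\square$

So the conjecture holds for harmonic functions: finite energy forces slopes at the corners to grow like $(\frac65)^n$. It also holds at the opposite extreme. If $f$ is the restriction to $K$ of a non-constant affine function on the plane, then $f$ is Lipschitz, each midpoint value is the average of the two endpoints, and every child has $Q=\frac14Q(\text{parent})$. Hence $\mathcal E_n(f,f)=(\frac53)^n3^n4^{-n}Q(x)=(\frac54)^nQ(x)\to\infty$.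

What changes for a general $f$? Its midpoint values may be chosen between the two rules, and differently on every cell. Nothing in the corner argument prevents a function from behaving harmonically where it is flat and almost affinely where it is steep. The question is whether the energy cost of the steep cells can be summed.

## 2. Lipschitz functions form a core

The answer is that the cost can be summed, and the conjecture is false. Throughout, $\varepsilon=\frac1{2000}$.

**Theorem 1.** Let $x\in\mathbb R^3$ be non-constant and $M>\sqrt{Q(x)}$. There is a Lipschitz $f:K\to\mathbb R$ with $f(p_i)=x_i$, with $|f(y)-f(z)|\le M2^{-n}$ whenever $y\sim_nz$, and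
$$\mathcal E(f,f)\le Q(x)\Big(1-\big(Q(x)/M^2\big)^{\varepsilon}\Big)^{-1/\varepsilon}<\infty.$$
So $f\in\mathcal F$ is Lipschitz and non-constant, and the conjecture is false.

**Theorem 2.**

(a) For every $g\in\mathcal F$ and $\eta>0$ there is a Lipschitz $f\in\mathcal F$ with $\mathcal E(f-g,f-g)<\eta$ and $\|f-g\|_\infty<\eta$. Also $\mathrm{Lip}(K)\cap\mathcal F$ is uniformly dense in $C(K)$. Hence $\mathrm{Lip}(K)\cap\mathcal F$ is a core.

(b) For disjoint nonempty closed $A,B\subset K$ there is a Lipschitz $f\in\mathcal F$ with $0\le f\le1$, $f|_A=1$, $f|_B=0$.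

(c) If $f:K\to\mathbb R$ satisfies $\sup_{0<|x-y|\le r}|f(x)-f(y)|/|x-y|\to0$ as $r\to0$, then $f$ is constant. So non-constant $\alpha$-Hölder functions in $\mathcal F$ exist if and only if $\alpha\le1$, and for every $\alpha\in(0,1]$ they are dense in $\mathcal F$.

The bound in Theorem 1 is finite but can be enormous. For $M=2\sqrt{Q(x)}$ we have $1-4^{-\varepsilon}\le\varepsilon\log4<10^{-3}$, so the right side exceeds $10^{6000}Q(x)$. As $M\to\infty$ it tends to $Q(x)$, the smallest energy possible with the given corner values, and Theorem 2 uses exactly this.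

## 3. Cells, and Lipschitz bounds from edge differences

The construction assigns values on $V_*$ and controls differences along edges. This section turns edge control into control on $K$.

**Position of cells.** Use barycentric coordinates multiplied by $2^n$, so that the coordinates $\xi=(\xi_1,\xi_2,\xi_3)$ of a point sum to $2^n$. For $|w|=n$ we have $F_w(p)=\sum_{j=1}^n2^{-j}p_{w_j}+2^{-n}p$. So $F_w(p_i)$ has coordinates $a+e_i$, where $e_1,e_2,e_3$ are the standard unit vectors and $a=\sum_j2^{n-j}e_{w_j}$. This is an integer vector with nonnegative entries and sum $2^n-1$. The word can be read off from the binary digits of $a$, so distinct words have distinct $a$. The cell $K_w$ lies in the triangle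
$$T_a=\Big\{\xi:\ \xi_i\ge a_i,\ \sum_i\xi_i=2^n\Big\},$$
on which $\xi_i\in[a_i,a_i+1]$, and whose vertices are the points $a+e_i$. Let $a\ne a'$ belong to two $n$-cells.

If $a'-a=e_i-e_j$, then a common point satisfies $\xi_i\ge a_i+1$ and $\xi_k\ge a_k$ for $k\ne i$. Since the coordinates sum to $2^n=1+\sum_k a_k$, equality holds everywhere, and the only common point is $a+e_i=a'+e_j$, a vertex of both.

Otherwise some $|a_i-a_i'|\ge2$, because three integers in $\{-1,0,1\}$ with sum $0$, not all zero, form a vector $e_i-e_j$. Then the ranges of $\xi_i$ on the two triangles are at distance at least $1$. A unit of $\xi_i$ is $2^{-n}$ of a barycentric coordinate, and that coordinate goes from $0$ to $1$ over the height $\frac{\sqrt3}2$ of the big triangle. So the triangles are at distance at least $\frac{\sqrt3}22^{-n}$.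

We record the consequences.

1. Distinct $n$-cells meet in at most one point, and that point is a vertex of both. Hence a pair $y\sim_nz$ lies in exactly one $n$-cell.
2. Two points of $K$ at distance less than $\frac{\sqrt3}22^{-n}$ lie in $n$-cells that are equal or share a vertex.
3. The edge midpoints of $n$-cells are exactly the points of $V_{n+1}\setminus V_n$, and each belongs to exactly one $n$-cell.

For the third, a point of $V_{n+1}$ is $F_wF_i(p_j)$. It is a vertex of $w$ if $i=j$, and the midpoint of the edge of $w$ from $F_w(p_i)$ to $F_w(p_j)$ if $i\ne j$. If a midpoint of $w$ belonged to another $n$-cell, or were in $V_n$ and hence a vertex of another $n$-cell, it would be a vertex of $w$ by the first consequence, which it is not.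

**Lemma 1 (chaining).** Let $f:V_*\to\mathbb R$ and $|f(y)-f(z)|\le\delta_j$ whenever $y\sim_jz$ and $j\ge n$. Then for every $n$-cell $w$ the oscillation of $f$ on $V_*\cap K_w$ is at most $\delta_n+2\sum_{j>n}\delta_j$. If $\sum_{j\ge n}\delta_j<\infty$, then $f$ extends continuously to $K$.

*Proof.* Let $z\in V_*\cap K_w$ and choose $m\ge n$ with $z\in V_m$. There is an extension $w'$ of $w$ with $|w'|=m$ and $z\in K_{w'}$. The point $z$ is a vertex of some $m$-cell; if that cell is not $w'$, then $z$ is a vertex of $w'$ too, by the first consequence. So $z=F_{w'}(p_k)$ for some $k$. Let $w'|j$ be the prefix of length $j$, and put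
$$q_j=F_{w'|j}\big(p_{w'_{j+1}}\big)\quad(n\le j<m),\qquad q_m=z.$$
Since $p_i=F_i(p_i)$, we also have $q_j=F_{w'|(j+1)}(p_{w'_{j+1}})$. Thus $q_j$ and $q_{j+1}$ are vertices of the same $(j+1)$-cell, and $|f(q_j)-f(q_{j+1})|\le\delta_{j+1}$. Hence $|f(z)-f(q_n)|\le\sum_{j>n}\delta_j$, where $q_n$ is a vertex of $w$. Two points $z,z'$ of $V_*\cap K_w$ are each joined to a vertex of $w$ in this way, and two vertices differ by at most $\delta_n$. This is the oscillation bound.

If the sum converges, apply the bound at each level $l\ge n$: the oscillation on $l$-cells is at most $\omega_l=\delta_l+2\sum_{j>l}\delta_j\to0$. By the second consequence, points of $V_*$ closer than $\frac{\sqrt3}22^{-l}$ have values differing by at most $2\omega_l$. So $f$ is uniformly continuous on $V_*$, which is dense in $K$ because $n$-cells have diameter $2^{-n}$. $\square$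

**Lemma 2.** If $f:V_*\to\mathbb R$ satisfies $|f(y)-f(z)|\le M2^{-n}$ for all $n\ge0$ and all $y\sim_nz$, then $f$ extends to a Lipschitz function on $K$ with constant $8\sqrt3\,M$.

*Proof.* With $\delta_j=M2^{-j}$, Lemma 1 bounds the oscillation on an $n$-cell by $3M2^{-n}$. Let $x\ne y$ in $V_*$. If $|x-y|\ge\frac{\sqrt3}2$, then $|f(x)-f(y)|\le3M\le2\sqrt3M|x-y|$. Otherwise choose $n\ge0$ with $\frac{\sqrt3}22^{-n-1}\le|x-y|<\frac{\sqrt3}22^{-n}$. The points lie in $n$-cells that are equal or share a vertex, so
$$|f(x)-f(y)|\le6M2^{-n}\le6M\cdot\tfrac4{\sqrt3}|x-y|=8\sqrt3\,M|x-y|.$$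
The bound passes to the closure $K$ of $V_*$. $\square$

## 4. Between the affine and the harmonic rule

**The family.** For $\sigma\in[0,1]$ let $\alpha=\frac12-\frac\sigma{10}$ and give the midpoint of edge $ij$ the value
$$m_{ij}=\alpha(x_i+x_j)+(1-2\alpha)x_k. \tag{3}$$
For $\sigma=0$ this is the affine rule, and for $\sigma=1$ it is the harmonic rule (2). Put
$$a=1+\tfrac\sigma5,\quad b=1-\tfrac{3\sigma}5,\quad S=\tfrac{a^2+b^2}2=1-\tfrac{2\sigma}5+\tfrac{\sigma^2}5,\quad D=\tfrac{a^2-b^2}2=\tfrac{4\sigma}5-\tfrac{4\sigma^2}{25}. \tag{4}$$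

**Lemma 3.** If $Q(x)>0$, there is $\psi\in\mathbb R$ such that, up to order, the three child cells have $Q$-values $\frac14\lambda_iQ(x)$ with
$$\lambda_i=S+D\cos\big(\psi+\tfrac{2\pi i}3\big)\in[b^2,a^2]. \tag{5}$$

*Proof.* Child 1 has values $x_1,m_{12},m_{13}$. Let $A=x_2-x_1$, $B=x_3-x_1$, $A'=m_{12}-x_1=\alpha A+(1-2\alpha)B$ and $B'=m_{13}-x_1=(1-2\alpha)A+\alpha B$. Sums and differences diagonalize this map:
$$A'+B'=(1-\alpha)(A+B)=\tfrac a2(A+B),\qquad A'-B'=(3\alpha-1)(A-B)=\tfrac b2(A-B).$$
Now $Q=A^2+B^2+(A-B)^2=\frac12(A+B)^2+\frac32(A-B)^2$. With $P_1=A+B=x_2+x_3-2x_1$,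
$$4Q(\text{child }1)=\tfrac{a^2}2P_1^2+b^2\cdot\tfrac32(A-B)^2=\tfrac{a^2}2P_1^2+b^2\big(Q-\tfrac12P_1^2\big)=Q\,(S+Dc_1),\qquad c_1=\tfrac{P_1^2}Q-1,$$
since $b^2+D=S$. The other children are the same with $P_i=x_j+x_k-2x_i$, $\{i,j,k\}=\{1,2,3\}$, and $c_i=P_i^2/Q-1$.

It remains to identify the $c_i$. Let $y_i=x_i-\frac13\sum_jx_j$. Then $\sum y_i=0$ and $Q=3\sum y_i^2-(\sum y_i)^2=3\sum y_i^2$. The vectors $(\cos\frac{2\pi i}3)_i$ and $(\sin\frac{2\pi i}3)_i$ are orthogonal with squared length $\frac32$ and span the plane $\sum y_i=0$. So $y_i=r\cos(\beta+\frac{2\pi i}3)$ for some $\beta$, with $\frac32r^2=\frac Q3$, that is, $r^2=\frac{2Q}9$. As $P_i=-3y_i$,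
$$c_i=\tfrac{9y_i^2}Q-1=2\cos^2\big(\beta+\tfrac{2\pi i}3\big)-1=\cos\big(2\beta+\tfrac{4\pi i}3\big).$$
Modulo $2\pi$, the numbers $\frac{4\pi i}3$ are the numbers $\frac{2\pi i}3$ in another order. Take $\psi=2\beta$. Since $D\ge0$, the values lie in $[S-D,S+D]=[b^2,a^2]$. $\square$

The cosines sum to $0$, so $\sum_i\lambda_i=3S$, and
$$\frac53\sum_{\text{children}}Q=\frac54S\,Q(x)=\Big(1+\frac{(1-\sigma)^2}4\Big)Q(x). \tag{6}$$
For $\sigma=1$ the factor is $1$, as promised in Section 1. In the example $x=(0,0,1)$, $\sigma=1$, the $\lambda_i$ are $\frac{12}{25},\frac{12}{25},\frac{36}{25}$.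

**First attempt: $\sigma$ depends on the level only.** Use $\sigma=\sigma_n$ on all $n$-cells. By (6), $\mathcal E_N(f,f)=Q(x)\prod_{n<N}\big(1+\frac14(1-\sigma_n)^2\big)$, which is bounded only if $\sum(1-\sigma_n)^2<\infty$, so $\sigma_n\to1$. At a corner with $P_i\ne0$ (there is one, as in Proposition 1) the quantity $P_i$ is multiplied by $\frac12(1+\frac{\sigma_n}5)$ at level $n$. A Lipschitz bound keeps $2^n|P_i|$ bounded, so $\prod(1+\frac{\sigma_n}5)<\infty$ and $\sigma_n\to0$. The two demands contradict each other, so $\sigma$ must depend on the cell.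

**Second attempt: a hard threshold.** Fix $M>\sqrt{Q(x)}$ and measure the squared slope of $f$ on an $n$-cell $w$ relative to $M$ by
$$u_w=4^nM^{-2}Q\big(f|_{F_w(V_0)}\big). \tag{7}$$
A child of $w$ has squared slope $u_w\lambda_i$. If all $u_w\le1$, then edge differences at level $n$ are at most $M2^{-n}$, and $f$ is Lipschitz. So use the harmonic rule when $\frac{36}{25}u_w\le1$ and the affine rule otherwise. This keeps $u_w\le1$ everywhere, because $\lambda_i\le\frac{36}{25}$ in the first case and $\lambda_i=1$ in the second. But the energy is infinite. By Proposition 1 the harmonic rule cannot be used forever on all cells, so some cell $w$ with $u_w>0$ falls into affine mode. Its children then have the same $u$, so they are in affine mode too, and so are all further descendants. By (6) the contribution of $w$ to $\mathcal E_{n+m}$ is multiplied by $(\frac54)^m$. The precise trouble is that the rule freezes: at the threshold all three children are exactly as steep as their parent.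

## 5. Counting steep cells with a large power

The freezing suggests a small positive $\sigma$ on steep cells, so that steepness spreads out among the children. Can that help the energy? In terms of (7), $\mathcal E_n=M^2(\frac5{12})^n\sum_{|w|=n}u_w$. For small $\sigma$ the sum $\sum_i\lambda_i=3S$ is near $3$, well above the break-even value $\frac{12}5$. If we count cells by $u$, the steep cells lose.

Count them instead by $u^p$ with a large $p$, and take $\sigma=\frac1p$. From (4), $\lambda_i=1+\sigma\big(-\frac25+\frac45\cos\psi_i\big)+O(\sigma^2)$ with $\psi_i=\psi+\frac{2\pi i}3$, hence $\lambda_i^{1/\sigma}\to e^{-2/5+(4/5)\cos\psi_i}$ as $\sigma\to0$. At $\psi=0$ the sum of the limits is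
$$e^{0.4}+2e^{-0.8}=2.3904\ldots<\tfrac{12}5.$$
It is below break-even, by a small margin. At the other end, $p=\sigma=1$, we have $\sum_i\lambda_i=\frac{12}5$ exactly. Section 6 shows that for all $s=\sigma\in(0,1]$ and all $\psi$, $\sum_i\lambda_i^{1/s}\le\frac{12}5$, with some room.

One fixed power is not enough, since we saw that a constant $\sigma>0$ destroys the Lipschitz bound. We want the power to be near $1$ where $u$ is small, so that the count controls the energy, and to tend to infinity as $u\to1$, so that steepness $1$ is never exceeded. So we look for one function $\Phi(u)\ge u$ on $(0,1)$ whose local power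
$$\frac{d\log\Phi}{d\log u}=\frac1s$$
matches the parameter $\sigma=s$ used on a cell of squared slope $u$, and we hope for
$$\frac5{12}\sum_i\Phi(u\lambda_i)\le\Phi(u).$$

How fast may $s$ vary? Put $t=\log u$ and $L(t)=\log\Phi(e^t)$, so $L'=\frac1s$ and $L''=-s'/s^2$. Since $\log\lambda_i$ has size of order $s$, replacing $\Phi$ by the pure power costs a Taylor error of order $L''s^2=-s'$ in $\log\Phi$. The room in the power inequality vanishes at $s=1$, and we shall find that it is at least a multiple of $1-s$. This suggests taking $-s'=\varepsilon(1-s)$ with small $\varepsilon$ and $s=0$ at $t=0$. The solution is $1-s=e^{\varepsilon t}=u^\varepsilon$. Integrating $L'=1/(1-e^{\varepsilon t})$ with $\Phi(u)/u\to1$ as $u\to0$ gives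
$$\Phi(u)=u\,(1-u^\varepsilon)^{-1/\varepsilon}\ge u,\qquad s=1-u^\varepsilon,\qquad 0<u<1. \tag{8}$$
We keep $\varepsilon=\frac1{2000}$.

## 6. The power inequality $\sum_i\lambda_i^{1/s}\le\frac{12}5$, with room

**Lemma 4.** Let $\lambda_i$ be given by (4) and (5) with $\sigma=s$. For all $s\in(0,1]$ and all $\psi$,
$$\sum_i\lambda_i^{1/s}\le\tfrac{12}5-0.003\,(1-s).$$

The proof uses the second divided difference of a function $g$ at distinct points,
$$g[\lambda_0,\lambda_1,\lambda_2]=\sum_i\frac{g(\lambda_i)}{\prod_{j\ne i}(\lambda_i-\lambda_j)}.$$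
It is the leading coefficient of the quadratic that interpolates $g$ at the three points. The difference between $g$ and that quadratic has three zeros, so by Rolle's theorem, used twice, its second derivative vanishes at some $\xi$ between the extreme points. Hence $g[\lambda_0,\lambda_1,\lambda_2]=\frac12g''(\xi)$. For $g(\lambda)=\lambda^2$ both sides are $1$.

**Step 1: reduce to two values of $\psi$.** The purpose is to replace a maximum over $\psi$ by two explicit functions of $s$. Let $p=\frac1s\ge1$, $\varphi(\lambda)=\lambda^p$, $\psi_i=\psi+\frac{2\pi i}3$ with indices mod $3$, and $H(\psi)=\sum_i\varphi(\lambda_i)$. All $\lambda_i\ge b^2\ge\frac4{25}>0$. From $\cos(\theta-\frac{2\pi}3)-\cos(\theta+\frac{2\pi}3)=\sqrt3\sin\theta$ we get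
$$\sqrt3\,D\sin\psi_i=\lambda_{i-1}-\lambda_{i+1}. \tag{9}$$
Therefore
$$H'(\psi)=-D\sum_i\varphi'(\lambda_i)\sin\psi_i=-\frac1{\sqrt3}\sum_i\varphi'(\lambda_i)(\lambda_{i-1}-\lambda_{i+1}).$$
Let $V=(\lambda_0-\lambda_1)(\lambda_1-\lambda_2)(\lambda_2-\lambda_0)$. When the $\lambda_i$ are distinct, $V/\big((\lambda_0-\lambda_1)(\lambda_0-\lambda_2)\big)=-(\lambda_1-\lambda_2)=\lambda_2-\lambda_1$, and cyclically, so the last sum is $V\,\varphi'[\lambda_0,\lambda_1,\lambda_2]$. By (9), $\lambda_i-\lambda_{i+1}=-\sqrt3D\sin\psi_{i+2}$. From $\sin\psi\,\sin(\psi+\frac\pi3)\,\sin(\psi+\frac{2\pi}3)=\frac14\sin3\psi$ and $\sin(\psi+\frac{4\pi}3)=-\sin(\psi+\frac\pi3)$ we get $\prod_i\sin\psi_i=-\frac14\sin3\psi$. Hence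
$$V=-3\sqrt3D^3\cdot\big(-\tfrac14\sin3\psi\big)=\tfrac{3\sqrt3}4D^3\sin3\psi.$$
For $0<\psi<\frac\pi3$ we have $\sin3\psi>0$ and $D>0$, so the $\lambda_i$ are distinct and, for some $\xi>0$,
$$H'(\psi)=-\tfrac1{\sqrt3}\cdot\tfrac{3\sqrt3}4D^3\sin3\psi\cdot\tfrac12\varphi'''(\xi)=-\tfrac38D^3\sin(3\psi)\,\varphi'''(\xi),\qquad\varphi'''(\xi)=p(p-1)(p-2)\xi^{p-3}.$$
The function $H$ is even and has period $\frac{2\pi}3$, since these operations permute the $\lambda_i$. So it suffices to consider $0\le\psi\le\frac\pi3$.

If $p\ge2$, that is $s\le\frac12$, then $H$ is non-increasing there and $H\le H(0)$. The values are $S+D=a^2$ once and $S-\frac D2=1-\frac{4s}5+\frac{7s^2}{25}$ twice, so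
$$H\le G_0(s):=\big(1+\tfrac s5\big)^{2/s}+2\big(1-\tfrac{4s}5+\tfrac{7s^2}{25}\big)^{1/s}\qquad(0<s\le\tfrac12).$$
If $1\le p\le2$, that is $s\ge\frac12$, then $H$ is non-decreasing and $H\le H(\frac\pi3)$. The values are $S-D=b^2$ once and $S+\frac D2=1+\frac{3s^2}{25}$ twice, so
$$H\le G_1(s):=\big(1-\tfrac{3s}5\big)^{2/s}+2\big(1+\tfrac{3s^2}{25}\big)^{1/s}\qquad(\tfrac12\le s\le1).$$

**Step 2: $0<s\le\frac12$.** The purpose is to bound $G_0$ by a convex function and check endpoints. By $\log(1+v)\le v-\frac{v^2}2+\frac{v^3}3$ for $v\ge 0$ with $v=\frac s5$, and $s\le\frac12$,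
$$\tfrac2s\log\big(1+\tfrac s5\big)\le0.4-0.04s+\tfrac2{375}s^2\le0.4-0.04s+\tfrac1{375}s\le0.4-0.037s.$$
Let $y=s(0.8-0.28s)\in(0,1)$. By $\log(1-y)\le-y-\frac{y^2}2$,
$$\tfrac1s\log(1-y)\le-0.8+0.28s-\tfrac s2\big(0.64-0.448s+0.0784s^2\big)\le-0.8-0.04s+0.224s^2.$$
So
$$G_0(s)\le e^{0.4-0.037s}+2e^{-0.8-0.04s+0.224s^2}.$$
Both exponents are convex, so the right side is convex, and on $[0,\frac12]$ it is at most the larger of its endpoint values:
$$e^{0.4}+2e^{-0.8}<1.4919+0.8987<2.391,\qquad e^{0.3815}+2e^{-0.764}<1.4646+0.9318<2.397.$$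
Hence $G_0(s)\le2.397\le\frac{12}5-0.003(1-s)$.

**Step 3: $\frac12\le s\le1$.** Here $G_1(1)=0.16+2.24=\frac{12}5$, so it suffices to show $G_1'\ge0.003$ on $[\frac12,1]$. Write $G_1=h_1+h_2$ with $h_1=(1-0.6s)^{2/s}$ and $h_2=2(1+0.12s^2)^{1/s}$.

For $h_2$, differentiate the logarithm:
$$h_2'=h_2\Big[\frac{0.24}{1+0.12s^2}-\frac{\log(1+0.12s^2)}{s^2}\Big].$$
The bracket is at least $\frac{0.24}{1+0.12s^2}-0.12>0$. By Bernoulli's inequality, $h_2\ge2(1+0.12s)\ge2(1+0.12s^2)$. Hence
$$h_2'\ge2(1+0.12s^2)\Big[\frac{0.24}{1+0.12s^2}-0.12\Big]=0.24-0.0288s^2\ge0.2112.$$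

For $h_1$, we have $h_1'=-h_1m$ with
$$m(s)=\frac2{s^2}\log(1-0.6s)+\frac{1.2}{s(1-0.6s)}=0.72\sum_{k\ge2}\Big(1-\frac1k\Big)(0.6s)^{k-2}.$$
To see the series, put $v=0.6s$. Then $\frac2{s^2}=\frac{0.72}{v^2}$, and the two terms are $\frac{0.72}{v^2}\big(-\sum_{k\ge1}\frac{v^k}k\big)$ and $\frac{0.72}{v^2}\sum_{k\ge1}v^k$. So $m$ is positive and increasing, and $h_1$ is decreasing. With $\log0.55=-0.59783\ldots$, $\log0.46=-0.77652\ldots$, $\log0.4=-0.91629\ldots$,
$$m(\tfrac34)=\tfrac{32}9\log0.55+\tfrac{1.2}{0.4125}<0.784,\qquad m(0.9)=\tfrac2{0.81}\log0.46+\tfrac{1.2}{0.414}<0.982,\qquad m(1)=3+2\log0.4<1.168,$$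
$$h_1(\tfrac12)=0.7^4=0.2401,\qquad h_1(\tfrac34)=0.55^{8/3}<0.2031,\qquad h_1(0.9)=0.46^{20/9}<0.1781.$$
On each of three intervals we bound $|h_1'|=h_1m$ by $h_1$ at the left end times $m$ at the right end. On $[\frac12,\frac34]$ this gives at most $0.2401\cdot0.784<0.189$; on $[\frac34,0.9]$, at most $0.2031\cdot0.982<0.200$; on $[0.9,1]$, at most $0.1781\cdot1.168<0.2081$. Thus $G_1'\ge0.2112-0.2081>0.003$, and $G_1(s)\le\frac{12}5-0.003(1-s)$. $\square$

## 7. From pure powers to $\Phi$

**Lemma 5.** Let $0<u<1$ and apply rule (3) with $\sigma=s:=1-u^\varepsilon\in(0,1)$ to a cell with non-constant vertex values. Then the $\lambda_i$ of Lemma 3 satisfy $u\lambda_i<1$ and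
$$\frac5{12}\sum_i\Phi(u\lambda_i)\le\Phi(u).$$

*Proof.* **Step 1: derivatives of $\log\Phi$.** We set up a Taylor expansion. Let $t=\log u<0$ and $L(t)=\log\Phi(e^t)=t-\frac1\varepsilon\log(1-e^{\varepsilon t})$. Then
$$L'(t)=\frac1{1-e^{\varepsilon t}}=\frac1s,\qquad L''(t)=\frac{\varepsilon e^{\varepsilon t}}{(1-e^{\varepsilon t})^2},\qquad e^{\varepsilon t}=1-s.$$

**Step 2: the increment is of order $s$.** Let $h=\log\lambda_i$. Since $b^2\le\lambda_i\le a^2$, we have $h\le2\log(1+\frac s5)\le0.4s$. The function $s\mapsto\log(1-0.6s)$ is concave and vanishes at $0$, so on $[0,1]$ it is at least $s\log0.4$; hence $h\ge2s\log0.4$. Together, $|h|\le1.84s$.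

**Step 3: $u\lambda_i<1$, and control of $L''$ along the increment.** For $\xi$ between $t$ and $t+h$, using $e^v\le1+2v$ for $0\le v\le1$,
$$e^{\varepsilon\xi}\le(1-s)e^{0.4\varepsilon s}\le(1-s)(1+0.8\varepsilon s).$$
So $e^{\varepsilon\xi}\le1.001(1-s)$. Also $1-e^{\varepsilon\xi}\ge s-0.8\varepsilon s(1-s)\ge s(1-0.8\varepsilon)\ge0.999s>0$. The last bound at $\xi=t+h$ gives $t+h<0$, that is, $u\lambda_i<1$. So $L$ is defined on the whole interval.

**Step 4: Taylor's formula and Lemma 4.** For some such $\xi$,
$$L(t+h)=L(t)+\frac hs+\frac12L''(\xi)h^2\le L(t)+\frac hs+\frac12\cdot\frac{1.001\,\varepsilon(1-s)}{0.999^2s^2}(1.84s)^2\le L(t)+\frac{\log\lambda_i}s+2\varepsilon(1-s).$$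
Thus $\Phi(u\lambda_i)\le\Phi(u)\,\lambda_i^{1/s}\,e^{2\varepsilon(1-s)}$. By Lemma 4,
$$\frac5{12}\sum_i\lambda_i^{1/s}\le1-0.00125(1-s)=1-\frac{1-s}{800}\le e^{-(1-s)/800}.$$
Since $2\varepsilon=\frac1{1000}<\frac1{800}$, the product of the two exponentials is at most $1$. $\square$

## 8. The slope-dependent construction: proof of Theorem 1

**Step 1: define $f$ on $V_*$.** The purpose is to apply (3) with the parameter dictated by the slope of each cell. Set $f(p_i)=x_i$. Suppose $f$ is defined on $V_n$ and the numbers $u_w$ of (7) satisfy $0<u_w<1$ for all $|w|=n$. For $n=0$ this holds, since $u_\emptyset=Q(x)/M^2\in(0,1)$. On each $n$-cell $w$ define $f$ at the three edge midpoints by (3) with $\sigma_w=1-u_w^\varepsilon$. This is consistent, because the midpoints are exactly the points of $V_{n+1}\setminus V_n$ and each lies in exactly one $n$-cell. By Lemma 3 the children of $w$ have squared slopes $u_w\lambda_i$, up to order. Here $\lambda_i\ge b^2\ge\frac4{25}>0$, and $u_w\lambda_i<1$ by Lemma 5. So the induction continues.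

**Step 2: $f$ is Lipschitz.** If $y\sim_nz$ are vertices of the $n$-cell $w$, then
$$|f(y)-f(z)|^2\le Q\big(f|_{F_w(V_0)}\big)=4^{-n}M^2u_w<4^{-n}M^2.$$
This is the edge bound of the theorem, and by Lemma 2, $f$ extends to a Lipschitz function on $K$ with constant $8\sqrt3M$.

**Step 3: $f$ has finite energy.** By Lemma 5 applied on each cell, $(\frac5{12})^n\sum_{|w|=n}\Phi(u_w)$ is non-increasing in $n$. Since $\Phi(u)\ge u$,
$$\mathcal E_n(f,f)=\Big(\frac53\Big)^n\sum_{|w|=n}4^{-n}M^2u_w=M^2\Big(\frac5{12}\Big)^n\sum_{|w|=n}u_w\le M^2\Phi(u_\emptyset)=Q(x)\Big(1-\big(Q(x)/M^2\big)^\varepsilon\Big)^{-1/\varepsilon}$$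
for every $n$. Letting $n\to\infty$ gives the energy bound, so $f\in\mathcal F$. It is non-constant because $x$ is. This proves Theorem 1, and the conjecture is false. $\blacksquare$

## 9. Approximating harmonic extensions: proof of Theorem 2 (a), (b)

The plan for density is to approximate $g\in\mathcal F$ by the function that is harmonic inside all $n$-cells, and then to replace each harmonic piece by a function from Theorem 1 with large $M$, whose energy is nearly the harmonic one. We write $\mathcal E_m(f,g)=(\frac53)^m\sum_{y\sim_mz}(f(y)-f(z))(g(y)-g(z))$. As a limit of the seminorms $\mathcal E_m(f,f)^{1/2}$, the quantity $\mathcal E(f,f)^{1/2}$ is a seminorm on $\mathcal F$.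

**Step 1: harmonic extensions lie in $\mathcal F$.** Let $g:V_n\to\mathbb R$ and let $h$ be its extension to $V_*$ by rule (2) at all levels from $n$ on. With $\sigma=1$ we have $\lambda_i\le\frac{36}{25}$, so $Q(\text{child})\le\frac9{25}Q(\text{parent})$, and the edge differences of $h$ at level $n+m$ are at most a constant times $(\frac35)^m$. By Lemma 1, $h$ extends continuously to $K$. By (6), $\mathcal E_m(h,h)=\mathcal E_n(g,g)$ for $m\ge n$, so $h\in\mathcal F$ and $\mathcal E(h,h)=\mathcal E_n(g,g)$. The weights $\frac25,\frac25,\frac15$ in (2) are those of a convex combination, so on each $n$-cell $h$ lies between the smallest and the largest vertex value.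

**Step 2: orthogonality.** The purpose is to compare energies with that of $h$. Let $k\in C(K)$ vanish on $V_n$. For $\tau\in\mathbb R$ and $m\ge n$, monotonicity gives
$$\mathcal E_m(h+\tau k,h+\tau k)\ge\mathcal E_n(h+\tau k,h+\tau k)=\mathcal E_n(h,h)=\mathcal E_m(h,h).$$
So $2\tau\,\mathcal E_m(h,k)+\tau^2\mathcal E_m(k,k)\ge0$ for all $\tau$, which forces $\mathcal E_m(h,k)=0$. If $f\in\mathcal F$ and $f=h$ on $V_n$, take $k=f-h$. Then $\mathcal E_m(f,f)=\mathcal E_m(h,h)+\mathcal E_m(f-h,f-h)$ for $m\ge n$, and in the limit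
$$\mathcal E(f-h,f-h)=\mathcal E(f,f)-\mathcal E(h,h). \tag{10}$$

**Step 3: energy controls oscillation.** Let $k\in\mathcal F$. If $y\sim_jz$, then $(\frac53)^j(k(y)-k(z))^2\le\mathcal E_j(k,k)\le\mathcal E(k,k)$. So Lemma 1 with $n=0$ and $\delta_j=(\frac35)^{j/2}\mathcal E(k,k)^{1/2}$, together with the density of $V_*$, gives
$$\operatorname{osc}_Kk\le C\,\mathcal E(k,k)^{1/2},\qquad C=1+2\sum_{j\ge1}\big(\tfrac35\big)^{j/2}. \tag{11}$$

**Step 4: a Lipschitz function close to $h$.** Let $g:V_n\to\mathbb R$ with extension $h$ as in Step 1, and $\eta>0$. We construct a Lipschitz $f\in\mathcal F$ with $f=h$ on $V_n$, $\mathcal E(f-h,f-h)<\eta$ and $\|f-h\|_\infty<\eta$. Put $Q_w=Q(g|_{F_w(V_0)})$ and take $M>\max_{|w|=n}\sqrt{Q_w}$. On each $n$-cell let $f\circ F_w$ be the function of Theorem 1 with boundary values $g\circ F_w|_{V_0}$ and this $M$, or the constant if these values are constant. Distinct $n$-cells meet only in common vertices, where the pieces agree with $g$. So $f$ is well defined and continuous on $K$. For $m\ge0$ we have $\mathcal E_{n+m}(f,f)=(\frac53)^n\sum_{|w|=n}\mathcal E_m(f\circ F_w,f\circ F_w)$,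 hence
$$\mathcal E(f,f)\le\Big(\frac53\Big)^n\sum_{|w|=n}Q_w\Big(1-\big(Q_w/M^2\big)^\varepsilon\Big)^{-1/\varepsilon}\xrightarrow[M\to\infty]{}\mathcal E_n(g,g)=\mathcal E(h,h).$$
Edge differences of $f$ at level $n+m$ are at most $M2^{-m}=(M2^n)2^{-(n+m)}$, and levels below $n$ have finitely many edges. So the hypothesis of Lemma 2 holds with some constant in place of $M$, and $f$ is Lipschitz. By (10), $\mathcal E(f-h,f-h)=\mathcal E(f,f)-\mathcal E(h,h)\to0$ as $M\to\infty$. Since $f-h$ vanishes on $V_0$, (11) gives $\|f-h\|_\infty\to0$. Take $M$ large.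

**Step 5: proof of (a).** Let $g\in\mathcal F$ and let $h_n$ be the harmonic extension of $g|_{V_n}$. By (10) with $f=g$, $\mathcal E(g-h_n,g-h_n)=\mathcal E(g,g)-\mathcal E_n(g,g)\to0$. As $g-h_n$ vanishes on $V_0$, (11) gives $\|g-h_n\|_\infty\to0$. Combine this with Step 4 and the triangle inequality for $\mathcal E(\cdot,\cdot)^{1/2}$ and for the uniform norm. If $g$ is only in $C(K)$, then on each $n$-cell $h_n$ lies between values of $g$ on that cell, so $\|g-h_n\|_\infty$ is at most the maximal oscillation of $g$ on $n$-cells. This tends to $0$ by uniform continuity; combine again with Step 4. Since $\mu(K)=1$, uniform closeness implies closeness in $L^2(\mu)$. So $\mathrm{Lip}(K)\cap\mathcal F$ is dense in $\mathcal F$ for $(\mathcal E(f,f)+\|f\|_2^2)^{1/2}$ and uniformly dense in $C(K)$: it is a core.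

**Step 6: proof of (b).** Let $d(\cdot,A)$ and $d(\cdot,B)$ denote distances to the sets. The function $g=\frac{3\,d(\cdot,B)}{d(\cdot,A)+d(\cdot,B)}-1$ is continuous, equals $2$ on $A$ and $-1$ on $B$. By (a) there is a Lipschitz $f_0\in\mathcal F$ with $\|f_0-g\|_\infty<1$, so $f_0>1$ on $A$ and $f_0<0$ on $B$. Put $f=\min(\max(f_0,0),1)$. Truncation does not increase differences, so $f$ is Lipschitz and $\mathcal E_n(f,f)\le\mathcal E_n(f_0,f_0)$ for all $n$, whence $f\in\mathcal F$. Also $0\le f\le1$, $f=1$ on $A$ and $f=0$ on $B$.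

## 10. Edges inside the gasket and the exponent $1$: proof of Theorem 2 (c)

**Step 1: edges of cells lie in $K$.** This lets us use one-variable calculus. The segment $I=[p_1,p_2]$ satisfies $I=F_1(I)\cup F_2(I)$. So each of its points lies in $F_w(I)$ for words $w$ of every length $n$ in the letters $1,2$, and is within $2^{-n}$ of a point of $V_n\subset K$. As $K$ is closed, $I\subset K$. The same holds for the other two sides, and applying $F_w$ shows that all edges of all cells lie in $K$.

**Step 2: $f$ is constant.** The hypothesis says that difference quotients tend to $0$ uniformly as the distance shrinks. So $f$ is continuous, and on each edge it has derivative zero at every point, hence is constant there. The graph $(V_n,\sim_n)$ is connected. For $n=0$ it is a triangle. If it holds for $n$, then $V_{n+1}=\bigcup_iF_i(V_n)$, each $F_i(V_n)$ is connected by edges of level $n+1$, and $F_i(V_n)$ and $F_j(V_n)$ share the point $F_i(p_j)=F_j(p_i)$. So $f$ is constant on every $V_n$. These sets increase, so $f$ is constant on $V_*$, and by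 continuity on $K$.

**Step 3: Hölder exponents.** An $\alpha$-Hölder function with $\alpha>1$ has difference quotients at most a constant times $r^{\alpha-1}$ at distances up to $r$. So it satisfies the hypothesis and is constant. Let $\alpha\in(0,1]$. Since $K$ has diameter $1$, we have $|x-y|\le|x-y|^\alpha$ on $K$, and every Lipschitz function is $\alpha$-Hölder. Theorem 1 gives a non-constant one, $f_1\in\mathcal F$. By (a), Lipschitz functions are dense in $\mathcal F$; if an approximating function happens to be constant, add $\tau f_1$ with small $\tau\ne0$. So the non-constant $\alpha$-Hölder functions in $\mathcal F$ are dense in $\mathcal F$. $\blacksquare$
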